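\title{Point-to-set decay of correlations without a spectral gap for the Ising model on graphs of bounded degree}

\begin{abstract}
For the Ising model with free boundary conditions and no external field on finite graphs of maximum degree at most $\Delta$, a uniform spectral gap of the heat-bath Glauber dynamics implies uniform exponential decay of point-to-set correlations. Berger, Kenyon, Mossel and Peres asked whether the converse holds. We show that it holds for all families of maximum degree at most $\Delta$ if and only if $(\Delta-1)\tanh\beta<1$; it fails already for $\Delta=3$ and $\tanh\beta=\frac12$. A family has a uniform gap exactly when the largest eigenvalue of the spin covariance matrix stays bounded. The counterexamples are graphs whose diameter is comparable to their girth, chosen along a chain from a spanning tree to a regular graph so that this eigenvalue is large but not too large.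
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

Let $G=(V,E)$ be a finite simple graph and let $\beta\ge0$. The \emph{Ising model} on $G$ at inverse temperature $\beta$, with free boundary conditions and no external field, is the probability measure $\mu_G$ on $\{-1,1\}^V$ with
\[
\mu_G(\sigma)\propto\prod_{\{v,w\}\in E}e^{\beta\sigma_v\sigma_w}.
\]
We write $\mathbb E_G$, $\mathrm{Var}_G$, $\mathrm{Cov}_G$ for expectation, variance and covariance under $\mu_G$, and also $\langle f\rangle_G=\mathbb E_Gf$ when $f$ is a product of spins. For $Y\subseteq V$, $\sigma_Y$ is the restriction of $\sigma$ to $Y$. In the \emph{heat-bath Glauber dynamics} each vertex, at rate one, resamples its spin from the conditional law given all other spins. The generator is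
\[
(\mathcal Lf)(\sigma)=\sum_{v\in V}\sum_{a=\pm1}\frac{\mu_G(\sigma^{v,a})}{\mu_G(\sigma^{v,+1})+\mu_G(\sigma^{v,-1})}\,\bigl(f(\sigma^{v,a})-f(\sigma)\bigr),
\]
where $\sigma^{v,a}$ agrees with $\sigma$ off $v$ and equals $a$ at $v$. The chain is irreducible and reversible with respect to $\mu_G$, so $-\mathcal L$ is a nonnegative self-adjoint operator on $L^2(\mu_G)$ with $0$ as a simple eigenvalue. The \emph{spectral gap} is the smallest nonzero eigenvalue of $-\mathcal L$, and the \emph{relaxation time} $\tau_2(G)$ is its reciprocal.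

Let $d_G$ be the graph distance and put
\[
B(v,r)=\{w:d_G(v,w)\le r\},\quad S_r(v)=\{w:d_G(v,w)=r\},\quad F_r(v)=\{w:d_G(v,w)\ge r\}.
\]
Fix $\Delta$ and $\beta$, and let $\mathcal G$ be a family of finite graphs of maximum degree at most $\Delta$. The family has a \emph{uniform spectral gap} if $\sup_{G\in\mathcal G}\tau_2(G)<\infty$. It has \emph{uniform exponential decay of point-to-set correlations} if there are $C,c>0$ such that for all $G\in\mathcal G$, all vertices $v$, all $r\ge1$ and all functions $g$ of $\sigma_{F_r(v)}$,
\begin{equation}\label{eq:decay}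
|\mathrm{Cov}_G(\sigma_v,g)|\le Ce^{-cr}\sqrt{\mathrm{Var}_G(\sigma_v)\,\mathrm{Var}_G(g)} .
\end{equation}
It is enough to consider integer $r$, since $F_r(v)=F_{\lceil r\rceil}(v)$.

The first property measures forgetting in time: a centered observable shrinks in $L^2(\mu_G)$ at least as fast as $e^{-t/\tau_2(G)}$. The second measures forgetting in space. The best choice of $g$ in \eqref{eq:decay} is the conditional expectation of $\sigma_v$ given the far spins, and \eqref{eq:decay} is equivalent (see \eqref{eq:regress} below) to $R_G(v,r)\le C^2e^{-2cr}$, where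
\[
R_G(v,r)=\mathrm{Var}_G\bigl(\mathbb E_G[\sigma_v\mid\sigma_{S_r(v)}]\bigr)
\]
is the part of the variance of $\sigma_v$ that an observer of the sphere of radius $r$ can explain.

One implication between the two properties is known: if the relaxation time is uniformly bounded, then the correlation coefficient between any function of the spins in a fixed window and the configuration at distance at least $r$ from that window decays exponentially in $r$. In particular a uniform gap implies uniform exponential decay of point-to-set correlations. Berger, Kenyon, Mossel and Peres \cite{BKMP} ask for the converse.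

\begin{quote}
\emph{For the Ising model with free boundary conditions and no external field on graphs of bounded degree, does uniform exponential decay of point-to-set correlations imply a uniform spectral gap?}
\end{quote}

The restriction on the boundary conditions matters: as pointed out by F.~Martinelli (personal communication, quoted with the problem), the converse fails in certain lattices if plus boundary conditions are allowed. For free boundary conditions the natural examples suggest the answer yes. At $\beta=0$ the spins are independent and both properties hold. For complete $b$-ary trees both hold exactly when $b\tanh^2\beta<1$ (Example~\ref{ex:trees}). For families of subexponential growth the implication is true at every temperature (Theorem~\ref{thm:class}). The answer is nevertheless no.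

\subsection{Results}

Throughout, $\theta=\tanh\beta\in[0,1)$ and $b=\Delta-1$.

\begin{theorem}\label{thm:counter}
Let $\Delta\ge3$ and $\beta>0$ satisfy $(\Delta-1)\tanh\beta\ge1$. There is a family $\mathcal G$ of finite connected graphs of maximum degree at most $\Delta$ that has uniform exponential decay of point-to-set correlations at inverse temperature $\beta$, while $\sup_{G\in\mathcal G}\tau_2(G)=\infty$. More precisely:
\begin{itemize}
\item[(a)] $|V(G)|\to\infty$ along the family, and $\tau_2(G)\ge c_1\log|V(G)|$ for some $c_1>0$.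
\item[(b)] If moreover $b\theta>1$ and $\theta\ne b^{-1/2}$, the family can be chosen so that $\tau_2(G)\ge|V(G)|^{c_2}$ for some $c_2>0$.
\item[(c)] For the families in \emph{(a)} and \emph{(b)} the decay holds for all bounded windows: there are $c>0$ and constants $C_p$, $p\ge0$, such that for every $G\in\mathcal G$, every set $W_0$ contained in some ball $B(v,p)$, every function $f$ of $\sigma_{W_0}$, every $r\ge1$ and every function $g$ of the spins at distance at least $r$ from $W_0$,
\begin{equation}\label{eq:window}
|\mathrm{Cov}_G(f,g)|\le C_pe^{-cr}\sqrt{\mathrm{Var}_G(f)\,\mathrm{Var}_G(g)} .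
\end{equation}
\end{itemize}
\end{theorem}

By (c), even the full conclusion of the known theorem does not imply a gap. The quantity that does decide the gap is static and linear. Let $M_G=(\langle\sigma_v\sigma_w\rangle_G)_{v,w\in V}$; all spins have mean zero, so $M_G$ is the covariance matrix of $\sigma$. Let $\lambda(G)$ be its largest eigenvalue, that is, the maximum of $\mathrm{Var}_G(\sum_vx_v\sigma_v)$ over unit vectors $x\in\mathbb R^V$.

\begin{theorem}\label{thm:gap}
For every finite graph $G$ of maximum degree at most $\Delta$ and every $\beta\ge0$,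
\[
\lambda(G)\le\tau_2(G)\le e^{2\beta\Delta\lambda(G)} .
\]
Hence a family has a uniform spectral gap if and only if $\sup_G\lambda(G)<\infty$.
\end{theorem}

\begin{theorem}\label{thm:class}
Fix $\Delta\ge1$ and $\beta\ge0$. The implication ``uniform exponential decay of point-to-set correlations implies a uniform spectral gap'' holds for all families of maximum degree at most $\Delta$ if and only if $(\Delta-1)\tanh\beta<1$, and in that case every such family has a uniform gap. For arbitrary $\beta$, the implication holds for families with $\sup_{G,v}\sum_r|S_r(v)|e^{-cr}<\infty$, where $c$ is the rate in \eqref{eq:decay}; in particular it holds under uniform subexponential growth.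
\end{theorem}

Here uniform subexponential growth means $\sup_{G,v,r}|S_r(v)|e^{-\varepsilon r}<\infty$ for every $\varepsilon>0$.

By Theorem~\ref{thm:gap} the question is whether point-to-set decay forces $\lambda(G)$ to be bounded. On a regular graph that looks locally like a tree, the two sides have different thresholds: the local point-to-set correlation is governed by $b\theta^2$, and $\lambda(G)$ is driven by $b\theta$. Section~\ref{sec:trees} computes both and explains, for $\Delta=3$ and $\theta=\frac12$, what must be added to turn the discrepancy into a counterexample. Sections~\ref{sec:walks}--\ref{sec:construction} prove Theorem~\ref{thm:counter}, which uses only the lower bound of Theorem~\ref{thm:gap}. The upper bound is proved in Section~\ref{sec:upper} and Theorem~\ref{thm:class} in Section~\ref{sec:class}.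

\section{Standard facts}\label{sec:facts}

\subsection{Walks and girth}

The \emph{girth} of $G$ is the length of a shortest cycle ($\infty$ for a forest). A walk $\omega=(\omega_0,\dots,\omega_j)$ of length $j$ is \emph{non-backtracking} if $\omega_{i+1}\ne\omega_{i-1}$ for $0<i<j$, and it is a \emph{trail} if it uses no edge twice. Trails and shortest paths are non-backtracking. Let $N_j(G)$ be the maximum over $v$ of the number of non-backtracking walks of length $j$ from $v$, with $N_0=1$. Then $|S_j(v)|\le N_j(G)$, the number $N_j$ does not increase when edges are deleted, and $N_j(G)\le\Delta b^{j-1}$ for $j\ge1$ (with $0^0=1$) if the maximum degree is at most $\Delta$.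

\begin{lemma}\label{lem:girth}
If $\mathrm{girth}(G)>2j$, then distinct non-backtracking walks of length at most $j$ from $v$ have distinct endpoints, and such a walk of length $i$ ends at distance exactly $i$ from $v$. If $\mathrm{girth}(G)>2s+1$, the graph induced on $B(v,s)$ is a tree.
\end{lemma}

\begin{proof}
The union of two such walks is connected and has at most $2j$ edges, so it contains no cycle and is a tree; in a tree a non-backtracking walk is determined by its endpoints. A shortest path to the endpoint is one of these walks, which gives the second claim. For the third, an edge $xy$ inside $B(v,s)$ that is not in a breadth-first tree from $v$ would close, with the tree paths from $v$ to $x$ and to $y$, a cycle of length at most $2s+1$.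
\end{proof}

\subsection{Symmetry, the Markov property, trees}

For $Y\subseteq V$ let $\sigma^Y=\prod_{y\in Y}\sigma_y$. The measure $\mu_G$ is invariant under $\sigma\mapsto-\sigma$. Hence $\langle\sigma_v\rangle_G=0$, $\mathrm{Var}_G(\sigma_v)=1$, and $\mathbb E_G[\sigma_u\mid\sigma_w=+1]=\langle\sigma_u\sigma_w\rangle_G$.

Every edge that meets $B(v,s-1)$ lies inside $B(v,s)$. So the conditional law of $\sigma_{B(v,s-1)}$ given $\sigma_{F_s(v)}$ depends only on $\sigma_{S_s(v)}$; this is the \emph{Markov property}. If $f$ is a function of $\sigma_{B(v,s-1)}$ and $g$ a function of $\sigma_{F_s(v)}$, then $\mathrm{Cov}_G(f,g)=\mathrm{Cov}_G(\mathbb E_G[f\mid\sigma_{F_s(v)}],g)$, so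
\begin{equation}\label{eq:regress}
\mathrm{Cov}_G(f,g)^2\le\mathrm{Var}_G\bigl(\mathbb E_G[f\mid\sigma_{S_s(v)}]\bigr)\,\mathrm{Var}_G(g),
\end{equation}
with equality for $g=\mathbb E_G[f\mid\sigma_{S_s(v)}]$.

For signs $s,s'$,
\begin{equation}\label{eq:edge}
e^{\beta ss'}=\cosh\beta\,(1+\theta ss').
\end{equation}
On a tree $U$ with root $o$, the map $\sigma\mapsto(\sigma_o,(\sigma_x\sigma_y)_{xy\in E(U)})$ is a bijection, and by \eqref{eq:edge} its coordinates are independent under $\mu_U$: $\sigma_o$ is uniform and each $\sigma_x\sigma_y$ has mean $\theta$. Three consequences, called the \emph{tree facts} below, follow because the root is arbitrary: $\langle\sigma_v\sigma_w\rangle_U=\theta^{d_U(v,w)}$; the marginal of $\mu_U$ on a subtree is the Ising measure of the subtree; and given $\sigma_x$, the configurations on the components of $U-x$ are independent.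

Finally, since $\mathrm{Var}_\mu(h)=\min_a\mathbb E_\mu(h-a)^2$, two probability measures with $\mu\le3\nu$ satisfy $\mathrm{Var}_\mu(h)\le3\mathrm{Var}_\nu(h)$ for all $h$.

\subsection{Correlation inequalities}

Consider on a finite graph the measure proportional to $\exp(\sum_{vw\in E}J_{vw}\sigma_v\sigma_w+\sum_vh_v\sigma_v)$ with couplings $J_{vw}\ge0$ and field $h\in\mathbb R^V$, with expectation $\langle\cdot\rangle_h$. We use the following published inequalities.
\begin{itemize}
\item \emph{Griffiths I and II.} For $h=0$, $\langle\sigma^Y\rangle_0\ge0$, and $\langle\sigma^Y\rangle_0$ is nondecreasing in each coupling. In particular it does not increase when an edge is deleted or $\beta$ is lowered.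
\item \emph{GHS} \cite{GHS}. For $h\ge0$ and all $u,w,w'$, $\ \partial^2\langle\sigma_u\rangle_h/\partial h_w\partial h_{w'}\le0$.
\item \emph{FKG.} For every $h\in\mathbb R^V$, nondecreasing functions are nonnegatively correlated; in particular $\langle\sigma_u\sigma_v\rangle_h-\langle\sigma_u\rangle_h\langle\sigma_v\rangle_h\ge0$.
\item \emph{Ding--Song--Sun} \cite{DSS}. For every $h\in\mathbb R^V$, $\ \langle\sigma_u\sigma_v\rangle_h-\langle\sigma_u\rangle_h\langle\sigma_v\rangle_h\le\langle\sigma_u\sigma_v\rangle_0$.
\end{itemize}
The last two are needed only in Section~\ref{sec:upper}.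

\subsection{Nonnegative matrices}

Let $M,M'$ be symmetric with $0\le M'\le M$ entrywise, and for a vector $y$ let $y^+=(|y_v|)_v$. Then $|y^TM'y|\le(y^+)^TMy^+$, so
\begin{equation}\label{eq:mono}
\|M'\|\le\lambda_{\max}(M).
\end{equation}
With Griffiths I and II this gives $\lambda(G')\le\lambda(G)$ whenever $G'$ arises from $G$ by deleting edges. Next, if $x$ has positive entries and $Mx\le\Lambda x$ entrywise, then $|y_vy_w|\le\frac12(y_v^2x_w/x_v+y_w^2x_v/x_w)$ gives $y^TMy\le\sum_vy_v^2(Mx)_v/x_v\le\Lambda|y|^2$. Thus
\begin{equation}\label{eq:schur}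
Mx\le\Lambda x,\ \ x>0\quad\Longrightarrow\quad\lambda_{\max}(M)\le\Lambda .
\end{equation}
For $x=\mathbf 1$ this bounds $\lambda_{\max}(M)$ by the largest row sum.

\subsection{The Poincar\'e inequality and the lower bound on $\tau_2$}

The generator is $\mathcal L=\sum_v(P_v-I)$, where $P_vf=\mathbb E_G[f\mid\sigma_{V\setminus v}]$ is an orthogonal projection in $L^2(\mu_G)$. Hence the Dirichlet form is
\[
\mathcal E(f,f)=-\mathbb E_G[f\mathcal Lf]=\sum_v\mathbb E_G(f-P_vf)^2=\sum_v\mathbb E_G\bigl[\mathrm{Var}_G(f\mid\sigma_{V\setminus v})\bigr],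
\]
and $\tau_2(G)$ is the smallest constant $\tau$ such that $\mathrm{Var}_G(f)\le\tau\,\mathcal E(f,f)$ for all $f$.

\begin{lemma}\label{lem:lower}
$\tau_2(G)\ge\lambda(G)$.
\end{lemma}

\begin{proof}
Let $x$ be a unit eigenvector of $M_G$ for $\lambda(G)$ and $f=\sum_vx_v\sigma_v$. Then $\mathrm{Var}_G(f)=\lambda(G)$, while $\mathrm{Var}_G(f\mid\sigma_{V\setminus v})=x_v^2\,\mathrm{Var}_G(\sigma_v\mid\sigma_{V\setminus v})\le x_v^2$, so $\mathcal E(f,f)\le1$.
\end{proof}

\section{Two thresholds}\label{sec:trees}

\subsection{Trees: both properties are governed by $b\theta^2$}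

On a tree the root receives conditionally independent signals from its branches. The first lemma says that the explained variance is subadditive when two such signals are combined. If $\sigma$ is a uniform sign, $Y$ takes finitely many values and $\psi(Y)=\mathbb E[\sigma\mid Y]$, then $\mathbb P(\sigma=a\mid Y=y)=\frac12(1+a\psi(y))$, and Bayes' formula reads
\begin{equation}\label{eq:bayes}
\mathbb P(Y=y\mid\sigma)=\mathbb P(Y=y)\,\bigl(1+\sigma\psi(y)\bigr).
\end{equation}

\begin{lemma}\label{lem:two}
Let $\sigma$ be a uniform sign and let $Y_1,Y_2$ be conditionally independent given $\sigma$. Suppose that $\psi_i=\mathbb E[\sigma\mid Y_i]$ satisfies $|\psi_i|<1$ and has a symmetric law, $i=1,2$. Then $\psi=\mathbb E[\sigma\mid Y_1,Y_2]$ equals $(\psi_1+\psi_2)/(1+\psi_1\psi_2)$, satisfies $|\psi|<1$, has a symmetric law, and $\mathbb E\psi^2\le\mathbb E\psi_1^2+\mathbb E\psi_2^2$.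
\end{lemma}

\begin{proof}
Let $\Pi$ be the product of the laws of $Y_1$ and $Y_2$. By \eqref{eq:bayes}, given $\sigma$ the pair $(Y_1,Y_2)$ has density $(1+\sigma\psi_1)(1+\sigma\psi_2)=1+\psi_1\psi_2+\sigma(\psi_1+\psi_2)$ with respect to $\Pi$. Averaging over $\sigma$, the pair has density $1+\psi_1\psi_2$, and comparison with \eqref{eq:bayes} gives the formula for $\psi$. We have $|\psi|<1$ because $(1+\psi_1\psi_2)^2-(\psi_1+\psi_2)^2=(1-\psi_1^2)(1-\psi_2^2)>0$. The law of $\psi$ is symmetric because $\Pi$-law and density are invariant under $(\psi_1,\psi_2)\mapsto(-\psi_1,-\psi_2)$.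

Now $\mathbb E\psi^2=\mathbb E_\Pi[(\psi_1+\psi_2)^2/(1+\psi_1\psi_2)]$. Under $\Pi$ the $\psi_i$ are independent and symmetric, so given $a=|\psi_1|$ and $c=|\psi_2|$ we may average over independent uniform signs. The integrand becomes
\[
\frac12\Bigl[\frac{(a+c)^2}{1+ac}+\frac{(a-c)^2}{1-ac}\Bigr]=\frac{a^2+c^2-2a^2c^2}{1-a^2c^2}\le a^2+c^2,
\]
since $(a^2+c^2)(1-a^2c^2)-(a^2+c^2-2a^2c^2)=a^2c^2(2-a^2-c^2)\ge0$.
\end{proof}

\begin{lemma}\label{lem:tree}
Let $U$ be a finite tree rooted at $v$, let $S$ be the set of vertices at depth $s\ge1$, and $\varphi=\mathbb E_U[\sigma_v\mid\sigma_S]$. Then $\mathbb E_U[\varphi^2]\le|S|\,\theta^{2s}$.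
\end{lemma}

\begin{proof}
For a vertex $x$ of depth at most $s$ let $U_x$ be the subtree of $x$ and its descendants, $\varphi_x=\mathbb E_{U_x}[\sigma_x\mid\sigma_{S\cap U_x}]$ and $q_x=\mathbb E_{U_x}\varphi_x^2$. Then $q_x=1$ for $x\in S$. We show that $q_x\le\theta^2\sum_cq_c$, summed over the children $c$ of $x$, when $x$ has depth less than $s$; iterating down to depth $s$ gives $q_v\le|S|\theta^{2s}$.

Work under $\mu_{U_x}$ and let $Y_c=\sigma_{S\cap U_c}$. By the tree facts, the $Y_c$ are conditionally independent given $\sigma_x$; also $\sigma_x$ is independent of $Y_c$ given $\sigma_c$, with $\mathbb E[\sigma_x\mid\sigma_c]=\theta\sigma_c$, and the marginal on $U_c$ is $\mu_{U_c}$. So $\mathbb E[\sigma_x\mid Y_c]=\theta\varphi_c$. This variable has second moment $\theta^2q_c$, modulus at most $\theta<1$, and a symmetric law by spin flip. Apply Lemma~\ref{lem:two} repeatedly, combining $(Y_{c_1},\dots,Y_{c_i})$ with $Y_{c_{i+1}}$; the lemma preserves its own hypotheses. If $x$ has no children then $q_x=0$.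
\end{proof}

The next lemma bounds $\lambda$ on trees. Row sums are the wrong tool, since $\sum_w\theta^{d(v,w)}$ can be as large as $\sum_j(\rho\theta)^j$ when spheres grow like $\rho^j$. A test vector that decays with the depth splits the growth evenly between going up and going down.

\begin{lemma}\label{lem:treelambda}
Let $U$ be a finite tree with $N_j(U)\le A\rho^j$ for all $j\ge0$, and let $q=\rho\theta^2<1$. Then $\lambda(U)\le A/(1-\sqrt q)^2$.
\end{lemma}

\begin{proof}
Fix a root, let $|w|$ be the depth of $w$ and $x_w=\rho^{-|w|/2}$. Fix $v$ and group the vertices $w$ by the numbers $i$ and $j$ of generations from $v$ up to the last common ancestor of $v$ and $w$ and from there down to $w$. Then $d(v,w)=i+j$, $|w|=|v|-i+j$, and at most $A\rho^j$ vertices $w$ have given $(i,j)$. Hence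
\[
(M_Ux)_v\le\sum_{i,j\ge0}A\rho^j\theta^{i+j}\rho^{-(|v|-i+j)/2}=Ax_v\sum_{i,j\ge0}(\theta\sqrt\rho)^{i+j}=\frac{A}{(1-\sqrt q)^2}\,x_v,
\]
and \eqref{eq:schur} applies.
\end{proof}

\begin{example}\label{ex:trees}
Let $b\ge2$ and let $T_n$ be the complete $b$-ary tree of depth $n$ with root $o$, so $N_j(T_n)\le2b^j$. If $b\theta^2<1$, Lemma~\ref{lem:tree} rooted at $v$ gives $R_{T_n}(v,r)\le2(b\theta^2)^r$, and Lemma~\ref{lem:treelambda} bounds $\lambda(T_n)$; by Theorem~\ref{thm:gap} the family $\{T_n\}$ has both properties. Let $b\theta^2\ge1$ and let $g_n$ be the sum of the spins at the $b^n$ leaves. A leaf has $(b-1)b^{i-1}$ leaves at distance $2i$, so $\mathrm{Var}(g_n)=b^nV_n$ with $V_n=1+(1-\frac1b)\sum_{i=1}^n(b\theta^2)^i$. Then $\tau_2(T_n)\ge\lambda(T_n)\ge V_n\ge1+\frac n2$, and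
\[
\frac{\mathrm{Cov}(\sigma_o,g_n)^2}{\mathrm{Var}(g_n)}=\frac{(b\theta)^{2n}}{b^nV_n}=\frac{(b\theta^2)^n}{V_n}\ge\frac1{n+1}.
\]
So both properties fail. On complete trees the two thresholds coincide.
\end{example}

\subsection{Regular graphs of large girth: $\lambda$ is driven by $b\theta$}

For $\ell\ge1$ let $H^{[\ell]}$ be the graph obtained from $H$ by replacing each edge by a path of length $\ell$; thus $H^{[1]}=H$, and the reader may take $\ell=1$ for now.

\begin{lemma}\label{lem:regular}
Let $H$ be $\Delta$-regular with $\Delta\ge2$ and girth at least $m\ge3$, and let $j_m=\lfloor(m-1)/2\rfloor$. Then $\lambda(H^{[\ell]})\ge\sum_{j=0}^{j_m}(b\theta^\ell)^j$. If $b\theta^\ell\ge1$, then $\lambda(H^{[\ell]})\ge m/2$.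
\end{lemma}

\begin{proof}
For $x,y\in V(H)$ at finite distance, delete all edges of $H^{[\ell]}$ except those of a shortest path from $x$ to $y$. Griffiths II and the tree facts give $\langle\sigma_x\sigma_y\rangle_{H^{[\ell]}}\ge\theta^{\ell d_H(x,y)}$. For $1\le j\le j_m$ the girth exceeds $2j$, so by Lemma~\ref{lem:girth} the sphere of radius $j$ about $x$ in $H$ has exactly $\Delta b^{j-1}\ge b^j$ points. Testing $M_{H^{[\ell]}}$ on the indicator of $V(H)$, and dropping nonnegative terms,
\[
\lambda(H^{[\ell]})\ge\frac1{|V(H)|}\sum_{x,y\in V(H)}\langle\sigma_x\sigma_y\rangle_{H^{[\ell]}}\ge\sum_{j=0}^{j_m}(b\theta^\ell)^j .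
\]
If $b\theta^\ell\ge1$ the sum is at least $j_m+1\ge m/2$.
\end{proof}

The root of $T_n$ also has row sum $\sum_{j\le n}(b\theta)^j$. But most vertices of $T_n$ are leaves, and a leaf has at most $2b^{j/2}$ vertices at distance $j$, because a path from a leaf cannot descend more steps than it has climbed. In a regular graph of large girth every vertex sees what the root sees, and the constant vector collects all these row sums.

\subsection{The case $\Delta=3$, $\theta=\frac12$}\label{sec:plan}

Here $b=2$, $b\theta=1$ and $b\theta^2=\frac12$. Let $H$ be a cubic graph of girth $\gamma$. Lemmas~\ref{lem:lower} and~\ref{lem:regular} give $\tau_2(H)\ge\gamma/2$. On the other hand, for $2s+1<\gamma$ the ball $B(v,s)$ is a tree $U$ with $3\cdot2^{s-1}$ points at depth $s$, and in the Ising model on $U$ alone the explained variance of $\sigma_v$ is at most $3\cdot2^{s-1}4^{-s}=\frac32\,2^{-s}$. Cubic graphs of growing girth are therefore candidates for a counterexample. Three things stand in the way.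

\emph{Large radii.} Beyond the scale of the girth the ball is no longer a tree. But \eqref{eq:decay} is void for $r>\mathrm{diam}(G)$, and the far set shrinks as $r$ grows. If the diameter is at most $K\gamma$ and we have $R_G(v,s)\le a2^{-s}$ for $s\le\delta\gamma$, then for $\delta\gamma<r\le K\gamma$ the bound at $s=\lfloor\delta\gamma\rfloor$ reads $2a\,2^{-\delta r/K}$: exponential decay, with the rate reduced by the fixed factor $\delta/K$. We need graphs whose diameter is comparable to the girth (Lemma~\ref{lem:smalldiam}).

\emph{The exterior.} The rest of the graph changes the law of the spins on $S_s(v)$, and Lemma~\ref{lem:tree} is a statement about the law that the tree itself produces (see Remark~\ref{rem:plus}). Proposition~\ref{prop:decay} shows that the change is at most a factor $3$ for $s\le\gamma/24$, provided $\lambda(G)\le2^{\gamma/12}$.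

\emph{An upper bound on $\lambda$.} We have none for $H$: the trivial bound $\lambda(H)\le|V(H)|$ is useless because $|V(H)|\ge2^{\lfloor(\gamma-1)/2\rfloor}$. We avoid the need for one by an intermediate value argument. A spanning tree $T$ of $H$ has bounded $\lambda$ by Lemma~\ref{lem:treelambda}. Adding one edge multiplies $\lambda$ by at most $1+\theta=\frac32$ (Lemma~\ref{lem:addedge}). So on the way from $T$ to $H$ some graph has $\lambda\in[\gamma/2,3\gamma/4]$, and it inherits large girth from $H$ and small diameter from $T$.

The same plan works whenever $b^{-1}\le\theta<b^{-1/2}$. For larger $\theta$ we subdivide. Since $\sum_{s=\pm1}(1+\theta_1as)(1+\theta_2sc)=2(1+\theta_1\theta_2ac)$, the marginal of $\mu_{H^{[\ell]}}$ on $V(H)$ is the Ising model on $H$ with $\theta^\ell$ in place of $\theta$, and a suitable $\ell$ brings $\theta^\ell$ into $[b^{-1},b^{-1/2})$.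

\begin{remark}\label{rem:plus}
The bound of Lemma~\ref{lem:tree} holds on average, not for each configuration on $S$. The formula of Lemma~\ref{lem:two} says $\operatorname{artanh}\psi=\operatorname{artanh}\psi_1+\operatorname{artanh}\psi_2$. So on $T_s$, given that all leaves are $+1$, the root has mean $x_s$, where $x_0=1$ and $x_{k+1}=\Phi(x_k)$, $\Phi(x)=\tanh(b\operatorname{artanh}(\theta x))$. The map $\Phi$ is increasing with $\Phi(0)=0$ and $\Phi'(0)=b\theta$. If $b\theta>1$ there is $\varepsilon\in(0,1)$ with $\Phi(\varepsilon)\ge\varepsilon$, and then $x_s\ge\varepsilon$ for all $s$, even when $b\theta^2<1$. An exterior that aligned the spins on the sphere would destroy the decay.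
\end{remark}

\section{Two-point functions and walks}\label{sec:walks}

To control the exterior we need an upper bound on $\langle\sigma_v\sigma_w\rangle_G$ for distant $v,w$. The identity \eqref{eq:edge} moves the spin $\sigma_v$ to a neighbor at the price of a factor $\theta$. Iterating all the way to $w$ gives part (d) of the next lemma, which is useful only when $b\theta<1$. When $b\theta\ge1$ we iterate $j$ steps from each end and are left with correlations between two sets $P,P'$ of size at most $N_j$. Bounding each of them by $1$ gives $|P||P'|\theta^{2j}$, of order $(b\theta)^{2j}$, which does not decay. Bounding them jointly by the operator norm gives $\lambda(G)\sqrt{|P||P'|}\,\theta^{2j}$, of order $\lambda(G)(b\theta^2)^j$. This is how an upper bound on $\lambda$ enters the proof.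

\begin{lemma}\label{lem:walks}
Let $G$ be a finite graph and $v\ne w$.
\begin{itemize}
\item[(a)] $\langle\sigma_v\sigma_w\rangle_G\le\theta\sum_{u\sim v}\langle\sigma_u\sigma_w\rangle_{G-vu}$.
\item[(b)] If $d_G(v,w)\ge j$, then $\langle\sigma_v\sigma_w\rangle_G\le\theta^j\sum_\omega\langle\sigma_{\omega_j}\sigma_w\rangle_G$, summed over non-backtracking walks $\omega$ of length $j$ from $v$.
\item[(c)] If $\mathrm{girth}(G)>2j$ and $d_G(v,w)\ge2j$, then $\langle\sigma_v\sigma_w\rangle_G\le\lambda(G)N_j(G)\theta^{2j}$.
\item[(d)] $\lambda(G)\le\sum_{j\ge0}N_j(G)\theta^j$.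
\end{itemize}
\end{lemma}

\begin{proof}
(a) For an edge $e=vu$, \eqref{eq:edge} shows that $\mu_G$ has density proportional to $1+\theta\sigma_v\sigma_u$ with respect to $\mu_{G-e}$. Since $\sigma_v^2=1$, and all correlations are nonnegative by Griffiths I,
\[
\langle\sigma_v\sigma_w\rangle_G=\frac{\langle\sigma_v\sigma_w\rangle_{G-e}+\theta\langle\sigma_u\sigma_w\rangle_{G-e}}{1+\theta\langle\sigma_v\sigma_u\rangle_{G-e}}\le\langle\sigma_v\sigma_w\rangle_{G-e}+\theta\langle\sigma_u\sigma_w\rangle_{G-e}.
\]
Remove the edges $e_i=vu_i$ at $v$ one after another, applying this each time to the first term. At the end $v$ is isolated and the first term vanishes because $v\ne w$. The term created at step $i$ is $\theta\langle\sigma_{u_i}\sigma_w\rangle_{G-e_1-\dots-e_i}\le\theta\langle\sigma_{u_i}\sigma_w\rangle_{G-e_i}$ by Griffiths II.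

(b) We show by induction on $i\le j$ that $\langle\sigma_v\sigma_w\rangle_G\le\theta^i\sum_\omega\langle\sigma_{\omega_i}\sigma_w\rangle_{G-E(\omega)}$, summed over trails $\omega$ of length $i$ from $v$, where $E(\omega)$ is the edge set of $\omega$. For $i<j$ we have $d_G(v,\omega_i)\le i<j$, so $\omega_i\ne w$, and (a) applies at $\omega_i$ in $G-E(\omega)$; it extends $\omega$ by an unused edge, which is then deleted. For $i=j$, restore the edges by Griffiths II and enlarge the sum to all non-backtracking walks.

(c) Let $P,P'$ be the sets of endpoints of the non-backtracking walks of length $j$ from $v$ and from $w$. By Lemma~\ref{lem:girth} each endpoint occurs once, and $|P|,|P'|\le N_j(G)$. Part (b) gives $\langle\sigma_v\sigma_w\rangle_G\le\theta^j\sum_{u\in P}\langle\sigma_u\sigma_w\rangle_G$. Each $u\in P$ has $d_G(w,u)\ge2j-j=j$, so (b) applies from $w$ with target $u$, and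
\[
\langle\sigma_v\sigma_w\rangle_G\le\theta^{2j}\,\mathbf 1_P^TM_G\mathbf 1_{P'}\le\theta^{2j}\lambda(G)\sqrt{|P||P'|}.
\]

(d) We claim that for all vertices $x,y$, equal or not, $\langle\sigma_x\sigma_y\rangle_G\le\sum_\omega\theta^{|\omega|}$, summed over trails from $x$ to $y$, where $|\omega|$ is the length. For $x=y$ the trail of length $0$ contributes $1$. For $x\ne y$ use induction on the number of edges: apply (a), then the claim in $G-xu$, and note that prefixing the edge $xu$ to a trail from $u$ to $y$ in $G-xu$ gives a trail from $x$ to $y$ in $G$. Summing over $y$, each row sum of $M_G$ is at most $\sum_jN_j(G)\theta^j$; now use \eqref{eq:schur}.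
\end{proof}

\section{Decay on graphs of large girth and moderate $\lambda$}\label{sec:decay}

\begin{proposition}\label{prop:decay}
Let $A,K\ge1$, $\rho>1$ and $0<\theta<1$ with $q=\rho\theta^2<1$. There are $\gamma_0,c>0$ and constants $C_p$, $p\ge0$, depending only on $(A,K,\rho,\theta)$, such that every finite connected graph $G$ with finite girth $\gamma\ge\gamma_0$ and
\[
N_j(G)\le A\rho^j\ \ (j\ge0),\qquad\mathrm{diam}(G)\le K\gamma,\qquad\lambda(G)\le q^{-\gamma/12}
\]
satisfies \eqref{eq:window} for all $p,v,W_0,f,r,g$ as in Theorem~\ref{thm:counter}(c). In particular $G$ satisfies \eqref{eq:decay} with $C=C_0$.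
\end{proposition}

For the whole section fix
\[
\delta=\min\Bigl\{\frac16,\ \frac{\log(1/q)}{24\log\rho}\Bigr\},\qquad\text{so that}\quad\rho^{2\delta}\le q^{-1/12},
\]
and $\gamma_0$ with $A^3q^{\gamma_0/6-1}\le\frac45$. (For $\rho=2$, $\theta=\frac12$ this is $\delta=\frac1{24}$.) Let $G$ be as in the proposition, $v$ a vertex, and $s$ an integer with $1\le s\le\delta\gamma$. Put $S=S_s(v)$. Since $\gamma\ge6s>2s+1$, the graph $U$ induced on $B(v,s)$ is a tree, which we root at $v$.

\subsection{The effect of the exterior}

Let $G'=G-E(U)$, the \emph{exterior}; in $G'$ the vertices of $B(v,s-1)$ are isolated. Let $D(\zeta)=2^{|S|}\mu_{G'}(\sigma_S=\zeta)$, the density of the law of $\sigma_S$ under $\mu_{G'}$ with respect to the uniform measure on $\{-1,1\}^S$. The weight of a configuration of $G$ is the product of its weights in $U$ and in $G'$. Summing the second factor over the spins outside $U$ gives a constant times $D(\sigma_S)$, so the marginal of $\mu_G$ on $V(U)$ is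
\begin{equation}\label{eq:tilt}
\mu_G(\sigma_{V(U)})=\mu_U(\sigma_{V(U)})\,\frac{D(\sigma_S)}{\mathbb E_U[D(\sigma_S)]}.
\end{equation}
For example, if $G$ is a cycle of length $n>2s+1$, then $S=\{u,u'\}$, the exterior is a path of length $n-2s$ from $u$ to $u'$ together with isolated vertices, and $D(\zeta)=1+\theta^{n-2s}\zeta_u\zeta_{u'}$. The tilt is close to $1$ because the points of $S$ are far apart in the exterior.

In general $|S|$ grows exponentially in $s$, and $D$ involves the correlations of all subsets of $S$, while Lemma~\ref{lem:walks} bounds only pairs. The GHS inequality bridges the gap.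

\begin{lemma}\label{lem:indep}
Let $\Gamma$ be a finite graph, $S=\{u_1,\dots,u_n\}\subseteq V(\Gamma)$ and $D(\zeta)=2^n\mu_\Gamma(\sigma_S=\zeta)$. Then for all $\zeta\in\{-1,1\}^S$,
\[
|D(\zeta)-1|\le\exp\Bigl(\sum_{l<i}\langle\sigma_{u_l}\sigma_{u_i}\rangle_\Gamma\Bigr)-1 .
\]
\end{lemma}

\begin{proof}
Since $2^n\mathbf 1\{\sigma_S=\zeta\}=\prod_{u\in S}(1+\sigma_u\zeta_u)$, we have $D(\zeta)=\sum_{Y\subseteq S}\langle\sigma^Y\rangle_\Gamma\,\zeta^Y$. The coefficients are nonnegative by Griffiths I, and the one for $Y=\emptyset$ is $1$. Hence $|D(\zeta)-1|\le D(+)-1$, where $+$ is the all-plus configuration. Revealing the spins one at a time,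
\[
D(+)=\prod_{i=1}^n\bigl(1+\mathbb E_\Gamma[\sigma_{u_i}\mid\sigma_{u_l}=+1\text{ for all }l<i]\bigr).
\]
By $1+x\le e^x$ it suffices to prove, for $u\notin W$,
\begin{equation}\label{eq:subadd}
\mathbb E_\Gamma[\sigma_u\mid\sigma_w=+1\text{ for all }w\in W]\le\sum_{w\in W}\langle\sigma_u\sigma_w\rangle_\Gamma .
\end{equation}
For $h\in[0,\infty)^W$ let $F(h)=\langle\sigma_u\rangle_h$ be the mean of $\sigma_u$ in the model on $\Gamma$ with field $h$ on $W$ and no field elsewhere. Then $F(0)=0$, and by GHS each partial derivative of $F$ is nonincreasing in every coordinate. So for $x,y\in[0,\infty)^W$,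
\[
F(x+y)-F(x)=\int_0^1\nabla F(x+ty)\cdot y\,dt\le\int_0^1\nabla F(ty)\cdot y\,dt=F(y).
\]
Thus $F(t\mathbf 1_W)\le\sum_{w\in W}F(t\mathbf 1_{\{w\}})$ for $t\ge0$. As $t\to\infty$, a field $t$ on a set turns into conditioning on $+1$ on that set. The left side tends to the left side of \eqref{eq:subadd}, and $F(t\mathbf 1_{\{w\}})\to\mathbb E_\Gamma[\sigma_u\mid\sigma_w=+1]=\langle\sigma_u\sigma_w\rangle_\Gamma$.
\end{proof}

\begin{lemma}\label{lem:exterior}
We have $\frac12\le D\le\frac32$. Consequently the marginal of $\mu_G$ on $V(U)$ and $\mu_U$ are each at most $3$ times the other, and $\mathbb E_G[f\mid\sigma_S]=\mathbb E_U[f\mid\sigma_S]$ for every function $f$ of $\sigma_{V(U)}$.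
\end{lemma}

\begin{proof}
Let $u\ne u'$ be in $S$. A path from $u$ to $u'$ in $G'$ and the path from $u$ to $u'$ in $U$, of length at most $2s$, have no common edge, so their union contains a cycle. Hence $d_{G'}(u,u')\ge\gamma-2s\ge\frac23\gamma$. Let $j=\lfloor\gamma/3\rfloor$. Then $d_{G'}(u,u')\ge2j$, $\mathrm{girth}(G')\ge\gamma>2j$, $N_j(G')\le A\rho^j$ and $\lambda(G')\le\lambda(G)$. Lemma~\ref{lem:walks}(c) in $G'$ gives
\[
\langle\sigma_u\sigma_{u'}\rangle_{G'}\le\lambda(G)Aq^{j}\le Aq^{\gamma/3-1-\gamma/12}.
\]
Also $|S|^2\le A^2\rho^{2\delta\gamma}\le A^2q^{-\gamma/12}$. There are at most $|S|^2/2$ pairs, so the exponent in Lemma~\ref{lem:indep} is at most $\frac12A^3q^{\gamma/3-1-\gamma/6}=\frac12A^3q^{\gamma/6-1}\le\frac25$, and $|D-1|\le e^{2/5}-1<\frac12$. The density in \eqref{eq:tilt} therefore lies in $[\frac13,3]$. It depends only on $\sigma_S$, so it cancels from conditional expectations given $\sigma_S$.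
\end{proof}

\subsection{Small radii}

\begin{lemma}\label{lem:small}
For each $p\ge0$ there is $a_p\ge1$, depending only on $p,A,\rho,\theta$, such that every function $f$ of $\sigma_{B(v,p)}$ satisfies
\[
\mathrm{Var}_G\bigl(\mathbb E_G[f\mid\sigma_{S_s(v)}]\bigr)\le a_p\,q^s\,\mathrm{Var}_G(f)\qquad(p<s\le\delta\gamma).
\]
One can take $a_0=3A$.
\end{lemma}

\begin{proof}
\emph{The case $p=0$.} A function of $\sigma_v$ is affine in $\sigma_v$, so let $f=\sigma_v$. By Lemma~\ref{lem:exterior}, $\varphi=\mathbb E_G[\sigma_v\mid\sigma_S]=\mathbb E_U[\sigma_v\mid\sigma_S]$, and with Lemma~\ref{lem:tree},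
\[
\mathrm{Var}_G(\varphi)=\mathbb E_G\varphi^2\le3\,\mathbb E_U\varphi^2\le3|S|\theta^{2s}\le3Aq^s .
\]

\emph{The case $p\ge1$.} The sphere $S$ influences the window $W=B(v,p)$ only through the vertices $x\in S_p(v)$, and Lemma~\ref{lem:tree} controls each of these channels. We first work under $\mu_U$ and subtract a constant so that $\mathbb E_Uf=0$. For $x\in S_p(v)$ let $U_x$ be the subtree of $x$ and its descendants in $U$. The sets $S\cap U_x$ partition $S$. For $\zeta\in\{-1,1\}^S$ let $\zeta_x$ be its restriction to $S\cap U_x$, let $Q_x$ be the law of $\sigma_{S\cap U_x}$ under $\mu_{U_x}$, and $\chi_x(\zeta_x)=\mathbb E_{U_x}[\sigma_x\mid\sigma_{S\cap U_x}=\zeta_x]$. By the tree facts, given $\sigma_W$ the configurations on the $U_x$ are independent with laws $\mu_{U_x}(\cdot\mid\sigma_x)$. With \eqref{eq:bayes},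
\[
\mu_U(\sigma_S=\zeta\mid\sigma_W)=\Psi(\sigma_W,\zeta)\prod_xQ_x(\zeta_x),\qquad\Psi(\sigma_W,\zeta)=\prod_{x\in S_p(v)}\bigl(1+\sigma_x\chi_x(\zeta_x)\bigr).
\]
The factor $\prod_xQ_x(\zeta_x)$ cancels in Bayes' formula, and since $\mathbb E_Uf=0$,
\[
\mathbb E_U[f\mid\sigma_S=\zeta]=\frac{\mathbb E_U\bigl[f\cdot(\Psi(\sigma_W,\zeta)-1)\bigr]}{\mathbb E_U[\Psi(\sigma_W,\zeta)]}.
\]
Let $k=|S_p(v)|\le A\rho^p$ and $\kappa=\tanh(\beta A\rho)<1$. Since $s>p$, the vertex $x$ is not in $S$. Given all other spins of $U_x$, the mean of $\sigma_x$ is $\tanh(\beta\sum_c\sigma_c)$, summed over the at most $N_1(G)\le A\rho$ children; averaging, $|\chi_x|\le\kappa$. So the denominator is at least $(1-\kappa)^k$. Expanding the product, $|\Psi-1|\le2^k\max_x|\chi_x|$, and $\mathbb E_U|f|\le\sqrt{\mathrm{Var}_U(f)}$. Lemma~\ref{lem:tree} in $U_x$, where $S\cap U_x$ has depth $s-p$, gives $\sum_x\mathbb E_U\chi_x^2\le|S|\theta^{2(s-p)}\le A\theta^{-2p}q^s$. Therefore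
\[
\mathrm{Var}_U\bigl(\mathbb E_U[f\mid\sigma_S]\bigr)\le\Bigl(\frac2{1-\kappa}\Bigr)^{2A\rho^p}A\theta^{-2p}\,q^s\,\mathrm{Var}_U(f).
\]
By Lemma~\ref{lem:exterior} the conditional expectation is the same under $\mu_G$, its variance under $\mu_G$ is at most $3$ times that under $\mu_U$, and $\mathrm{Var}_U(f)\le3\mathrm{Var}_G(f)$. Take $a_p=9A\theta^{-2p}(2/(1-\kappa))^{2A\rho^p}$.
\end{proof}

\subsection{All radii}

\begin{proof}[Proof of Proposition~\ref{prop:decay}]
Let $W_0\subseteq B(v,p)$, $f$, $r$, $g$ be given, with $r$ an integer and $W_0\ne\emptyset$ (otherwise $f$ is constant). Put $t=r-p$. A vertex at distance at least $r$ from $W_0$ is at distance at least $t$ from $v$, so $g$ is a function of $\sigma_{F_t(v)}$. We claim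
\begin{equation}\label{eq:all}
\mathrm{Cov}_G(f,g)^2\le a_p\,q^{-(p+1)}q^{\delta t/K}\,\mathrm{Var}_G(f)\,\mathrm{Var}_G(g).
\end{equation}
If $\delta t/K\le p+1$, the constant is at least $1$ and this is the Cauchy--Schwarz inequality. If $t>K\gamma\ge\mathrm{diam}(G)$, then $F_t(v)=\emptyset$ and $g$ is constant. In the remaining case $\delta t/K>p+1$ and $t\le K\gamma$. Then $t\ge\delta t/K>p+1$ because $\delta/K\le1$, and $\delta\gamma\ge\delta t/K>p+1$. So $s=\min\{t,\lfloor\delta\gamma\rfloor\}$ satisfies $p<s\le\delta\gamma$ and $s\ge\delta t/K-1$. As $s\le t$, $g$ is a function of $\sigma_{F_s(v)}$, and \eqref{eq:regress} with Lemma~\ref{lem:small} bounds the left side of \eqref{eq:all} by $a_pq^{\delta t/K-1}\mathrm{Var}_G(f)\mathrm{Var}_G(g)$. This proves \eqref{eq:all}. Since $q^{\delta t/K}\le q^{-p}q^{\delta r/K}$, we obtain \eqref{eq:window} with $C_p^2=a_pq^{-(2p+1)}$ and $c=\frac{\delta}{2K}\log(1/q)$, which does not depend on $p$.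
\end{proof}

\begin{remark}
The condition $q<1$ is used twice, in the tree bound and in the two-point bound for the exterior. The diameter is used only in the last step; without it the argument leaves the bound $3Aq^{\lfloor\delta\gamma\rfloor}$ on $R_G(v,r)$ for all $r>\delta\gamma$, with no further decay. The bound on $\lambda$ is used only in Lemma~\ref{lem:exterior}; any bound $q^{-\alpha\gamma}$ with $\alpha<\frac13$ would serve, with $\delta$ so small that $\rho^{2\delta}\le q^{-(1/3-\alpha)/2}$. The absence of a field is used in Griffiths I and II, in $F(0)=0$, and in the symmetry required by Lemma~\ref{lem:two}.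
\end{remark}

\section{The counterexample}\label{sec:construction}

\subsection{Regular graphs with diameter at most the girth}

\begin{lemma}\label{lem:smalldiam}
For $\Delta\ge3$ and $m\ge3$ there is a finite connected $\Delta$-regular graph $H_m$ with girth at least $m$ and diameter at most $m$.
\end{lemma}

\begin{proof}
We first find some $\Delta$-regular graph of large girth, and then show that a smallest one has small diameter.

\emph{Large girth.} Color the edges of the infinite $\Delta$-regular tree with $\Delta$ colors so that each vertex meets each color once, and let $X$ be the ball of radius $m$ about a root. Let $\pi_c$ be the permutation of $X$ that exchanges the endpoints of each $c$-colored edge inside $X$ and fixes the other points; it is an involution. Consider a word $\pi_{c_1}\cdots\pi_{c_i}$ with $1\le i\le m$ and no two consecutive colors equal. Follow the root: each letter moves the current point along an edge whose color differs from that of the edge just used, hence away from the root. The root ends at distance $i$, so the word is not the identity.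 In particular the $\pi_c$ are distinct nontrivial involutions, and the Cayley graph of the finite group they generate is simple and $\Delta$-regular. A cycle of length $i$ in it spells such a word equal to the identity, so the girth exceeds $m$.

\emph{Small diameter.} Let $H$ be a $\Delta$-regular graph of girth at least $m$ with the least number of vertices. Suppose $d_H(u,v)\ge m+1$ for some $u,v$, where $\infty$ is allowed. Let $u_1,\dots,u_\Delta$ and $v_1,\dots,v_\Delta$ be their neighbors; then $d_H(u_i,v_j)\ge m-1\ge2$. Delete $u$ and $v$ and add the edges $u_iv_i$. These are new edges and form a matching, so the resulting graph $H'$ is simple and $\Delta$-regular, with two vertices fewer. Consider a cycle of $H'$. If it has no new edge, it is a cycle of $H$ and has length at least $m$. If it has exactly one new edge $u_iv_i$, the rest is a path from $u_i$ to $v_i$ in $H$, of length at least $m-1$. If it has at least two new edges, they are disjoint and cut the cycle into at least two paths of $H-u-v$, each joining endpoints of different new edges. A path from $u_i$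 to $u_j$ with $i\ne j$ closes through $u$ to a cycle of $H$, so it has length at least $m-2$; the same holds for $v_i,v_j$ through $v$; a path from $u_i$ to $v_j$ has length at least $m-1$. The cycle has length at least $2(m-2)+2\ge m$. So $H'$ has girth at least $m$, contradicting minimality. Hence $H$ is connected with diameter at most $m$.
\end{proof}

\subsection{How fast $\lambda$ can grow}

\begin{lemma}\label{lem:addedge}
\begin{itemize}
\item[(a)] If $G^+$ is obtained from $G$ by adding a new vertex $z$ joined to one vertex of $G$, then $\lambda(G^+)\le\lambda(G)+1$.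
\item[(b)] If $e=xy$ is a new edge between vertices of $G$, then $\lambda(G+e)\le(1+\theta)\lambda(G)$.
\item[(c)] If $\widetilde G$ is obtained from $G$ by joining two nonadjacent vertices of $G$ by a new path of length $\ell$, then $\lambda(\widetilde G)\le2(\lambda(G)+\ell)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Summing \eqref{eq:edge} over $\sigma_z$ gives a constant, so the marginal of $\mu_{G^+}$ on $V(G)$ is $\mu_G$. For $f_0=\sum_{v\in V(G)}y_v\sigma_v$ and $a\in\mathbb R$, the triangle inequality in $L^2$ and Cauchy--Schwarz give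
\[
\mathbb E_{G^+}(f_0+a\sigma_z)^2\le\bigl(\sqrt{\lambda(G)}\,|y|+|a|\bigr)^2\le(\lambda(G)+1)(|y|^2+a^2).
\]

(b) The density of $\mu_{G+e}$ with respect to $\mu_G$ is $(1+\theta\sigma_x\sigma_y)/(1+\theta\langle\sigma_x\sigma_y\rangle_G)\le1+\theta$ by Griffiths I. Hence $\mathbb E_{G+e}f^2\le(1+\theta)\mathbb E_Gf^2$ for linear $f$.

(c) Attach the $\ell-1$ inner vertices one at a time as a pendant path, then add the last edge: $\lambda(\widetilde G)\le(1+\theta)(\lambda(G)+\ell-1)$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:counter}}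

\emph{Choice of $\ell$.} We have $b\ge2$ and $\theta\in[b^{-1},1)$. The intervals $I_\ell=[b^{-1/\ell},b^{-1/(2\ell)})$, $\ell\ge1$, cover $[b^{-1},1)$: the left end of $I_{\ell+1}$ is at most the right end of $I_\ell$ because $\ell+1\le2\ell$, and the ends tend to $1$. For $\ell\ge2$ the inequality $\ell+1<2\ell$ is strict, so the interiors of $I_2,I_3,\dots$ cover $(b^{-1/2},1)$, and the interiors of all $I_\ell$ cover $(b^{-1},1)\setminus\{b^{-1/2}\}$. Fix $\ell$ with $\theta\in I_\ell$; under the hypotheses of (b), take $\theta$ in the interior. With $\rho=b^{1/\ell}>1$,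
\[
b\theta^\ell\ge1,\qquad q=\rho\theta^2<1,
\]
and $b\theta^\ell>1$ in case (b). For $b^{-1}\le\theta<b^{-1/2}$ we have $\ell=1$ and no subdivision takes place.

\emph{The chain.} Let $m\ge3$, $H=H_m$, and let $T$ be a breadth-first spanning tree of $H$. Its depth is at most $m$, so $\mathrm{diam}(T)\le2m$. Add the remaining edges of $H$ one at a time, $T=\Gamma_0\subset\Gamma_1\subset\dots\subset\Gamma_N=H$, and put $G_i=\Gamma_i^{[\ell]}$, $\Lambda_i=\lambda(G_i)$.

\emph{Geometry.} Each $G_i$ is connected with maximum degree at most $\Delta$. For $i\ge1$ it contains a cycle, and its girth is $\gamma_i=\ell\,\mathrm{girth}(\Gamma_i)\in[\ell m,\infty)$. Every vertex of $G_i$ is within $\ell/2$ of a vertex of $H$, and two vertices of $H$ are within $2m\ell$ along $T^{[\ell]}$, so $\mathrm{diam}(G_i)\le2m\ell+\ell\le3\ell m\le3\gamma_i$. A non-backtracking walk of length $j\ge1$ has at most $\Delta$ choices at the first step. After that it has at most $b$ choices at a vertex of $H$ and one choice at a subdivision vertex. Its visits to $V(H)$ are exactly $\ell$ steps apart,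 at times determined by the first step, so at most $\lceil(j-1)/\ell\rceil\le j/\ell+1$ of the times $1,\dots,j-1$ offer a choice. Hence $N_j(G_i)\le\Delta b^{j/\ell+1}\le A\rho^j$ with $A=\Delta^2$, for all $i\ge0$. Let $\gamma_0$, $c$, $C_p$ be given by Proposition~\ref{prop:decay} for $(A,3,\rho,\theta)$; they do not depend on $m$.

\emph{Selection.} The graph $G_0$ is a tree, so $\Lambda_0\le\Lambda_*=A/(1-\sqrt q)^2$ by Lemma~\ref{lem:treelambda}. By Lemma~\ref{lem:regular}, $\Lambda_N\ge\Sigma_m=\sum_{j=0}^{j_m}(b\theta^\ell)^j$. By Lemma~\ref{lem:addedge}(c), $\Lambda_{i+1}\le2(\Lambda_i+\ell)$. Let $(t_m)$ be a sequence of thresholds and $m_0\ge3$ such that for $m\ge m_0$,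
\begin{equation}\label{eq:threshold}
\ell m\ge\gamma_0,\qquad\Lambda_*<t_m\le\Sigma_m,\qquad2(t_m+\ell)\le q^{-\ell m/12}.
\end{equation}
Then $\Lambda_0<t_m\le\Lambda_N$. Let $i\ge1$ be the first index with $\Lambda_i\ge t_m$ and put $G^{(m)}=G_i$. Since $\Lambda_{i-1}<t_m$,
\[
t_m\le\lambda(G^{(m)})\le2(t_m+\ell)\le q^{-\ell m/12}\le q^{-\gamma_i/12}.
\]
All hypotheses of Proposition~\ref{prop:decay} hold, so the family $\{G^{(m)}\}_{m\ge m_0}$ satisfies \eqref{eq:decay} and \eqref{eq:window} with uniform constants, while $\tau_2(G^{(m)})\ge t_m$ by Lemma~\ref{lem:lower}.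

\emph{Size.} We have $|V(G^{(m)})|\ge\gamma_i\ge\ell m\to\infty$. Since $\mathrm{diam}(H)\le m$,
\[
|V(H)|\le1+\Delta\,\frac{b^m-1}{b-1}\le3b^m,\qquad|V(G^{(m)})|\le|V(H)|\Bigl(1+\frac{(\ell-1)\Delta}2\Bigr)\le3\ell\Delta b^m\le e^{Lm},
\]
with $L=\log(3\ell\Delta b)$; we used $\Delta/(b-1)=(b+1)/(b-1)\le3$.

\emph{Thresholds.} For (a) take $t_m=m/2$. Then $t_m\le\Sigma_m$ by Lemma~\ref{lem:regular}, and the other conditions in \eqref{eq:threshold} hold for large $m$ since $q<1$. We get $\tau_2(G^{(m)})\ge m/2\ge\frac1{2L}\log|V(G^{(m)})|$. For (b) take $t_m=e^{am}$ with $0<a<\min\{\frac12\log(b\theta^\ell),\frac\ell{12}\log(1/q)\}$. Since $j_m\ge m/2-1$, we have $\Sigma_m\ge(b\theta^\ell)^{m/2-1}\ge e^{am}$ for large $m$, and $2(e^{am}+\ell)\le q^{-\ell m/12}$ for large $m$. We get $\tau_2(G^{(m)})\ge e^{am}\ge|V(G^{(m)})|^{a/L}$. Part (c) holds for both families. \qed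

The value $\theta=b^{-1/2}$ is excluded in (b) because no integer $\ell$ satisfies $b\theta^\ell>1>b\theta^{2\ell}$ there; the proof of (a) uses $\ell=2$, for which $b\theta^\ell=1$.

\section{The upper bound on the relaxation time}\label{sec:upper}

The lower bound in Theorem~\ref{thm:gap} is Lemma~\ref{lem:lower}. For the upper bound we must prove $\mathrm{Var}_G(f)\le e^{2\beta\Delta\lambda}\mathcal E(f,f)$ with $\lambda=\lambda(G)$. For a product measure $\nu$ on $\{-1,1\}^V$ the \emph{Efron--Stein inequality} states
\begin{equation}\label{eq:ES}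
\mathrm{Var}_\nu(f)\le\sum_v\mathbb E_\nu\bigl[\mathrm{Var}_\nu(f\mid\sigma_{V\setminus v})\bigr],
\end{equation}
which is the case $\beta=0$. The idea is to write $\mu_G$ as an average of random product measures. The right side of \eqref{eq:ES} behaves well under averaging. The left side does not, since $\mathrm{Var}_G(f)$ also contains the variance between the components, and this has to be bounded. We therefore build the decomposition continuously in time, trading interaction for a random field along a measure-valued martingale, and bound the rate at which variance is lost. That rate is controlled by the covariance matrix of an Ising model in a field of arbitrary signs, and the Ding--Song--Sun inequality compares it with $M_G$.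

\emph{The interpolating measures.} Let $\mathcal A$ be the adjacency matrix of $G$ and $J=\beta(\mathcal A+\Delta I)$. By \eqref{eq:mono} and \eqref{eq:schur}, $\|\mathcal A\|\le\Delta$, so $J$ is positive semidefinite with $\|J\|\le2\beta\Delta$. The diagonal term makes $J^{1/2}$ available and costs nothing, because $\frac12\sigma^TJ\sigma=\beta\sum_{vw\in E}\sigma_v\sigma_w+\frac12\beta\Delta|V|$. For $t\in[0,1]$ and $y\in\mathbb R^V$ let
\[
\mu_{t,y}(\sigma)\propto\exp\Bigl(\frac{1-t}2\,\sigma^TJ\sigma+y\cdot\sigma\Bigr),
\]
with mean vector $m(t,y)$. This is the Ising model on $G$ at inverse temperature $(1-t)\beta$ with field $y$; $\mu_{0,0}=\mu_G$, and $\mu_{1,y}$ is a product measure.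

\emph{The martingale.} Let $W$ be a standard Brownian motion in $\mathbb R^V$, with expectation $\mathbf E$, and let $y_t$ solve
\[
dy_t=Jm(t,y_t)\,dt+J^{1/2}dW_t,\qquad y_0=0 .
\]
The function $m$ is smooth and bounded, and $\partial m_u/\partial y_v$ is a covariance of two spins, bounded by $1$. So the drift is Lipschitz in $y$ uniformly in $t$, and a unique solution exists on $[0,1]$. Put $\mu_t=\mu_{t,y_t}$, $m_t=m(t,y_t)$, $w_\sigma=\exp(\frac{1-t}2\sigma^TJ\sigma+y_t\cdot\sigma)$ and $Z=\sum_\sigma w_\sigma$. The process $a\cdot y_t$ has covariation $a^TJa'\,dt$ with $a'\cdot y_t$. In It\^o's formula for $w_\sigma$ the correction $\frac12\sigma^TJ\sigma\,dt$ cancels the time derivative of the quadratic term: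
\[
dw_\sigma=w_\sigma\Bigl(-\tfrac12\sigma^TJ\sigma\,dt+\sigma\cdot dy_t+\tfrac12\sigma^TJ\sigma\,dt\Bigr)=w_\sigma\,\sigma\cdot dy_t .
\]
Summing, $dZ=Z\,m_t\cdot dy_t$, hence $d(Z^{-1})=Z^{-1}(-m_t\cdot dy_t+m_t^TJm_t\,dt)$, and the covariation of $w_\sigma$ and $Z^{-1}$ is $-w_\sigma Z^{-1}\sigma^TJm_t\,dt$. The product rule for $\mu_t(\sigma)=w_\sigma Z^{-1}$ gives
\[
d\mu_t(\sigma)=\mu_t(\sigma)\,(\sigma-m_t)\cdot(dy_t-Jm_t\,dt)=\mu_t(\sigma)\,(\sigma-m_t)\cdot J^{1/2}dW_t ;
\]
the drift of $y_t$ was chosen to make this a martingale. For $f:\{-1,1\}^V\to\mathbb R$ write $\mu_t(f)$ for its mean and $c_t=(\mathrm{Cov}_{\mu_t}(f,\sigma_v))_{v\in V}$. Then $d\mu_t(f)=J^{1/2}c_t\cdot dW_t$ with a bounded integrand, so $\mu_t(f)$ is a martingale; in particular $\mathbf E\mu_1=\mu_G$. Let $\phi(t)=\mathbf E\,\mathrm{Var}_{\mu_t}(f)=\mathbf E\mu_t(f^2)-\mathbf E\mu_t(f)^2$. The first term is constant, and the It\^o isometry applies to the second. As $c_t$ is bounded and continuous in $t$, $\phi$ is continuously differentiable with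
\[
\phi'(t)=-\mathbf E|J^{1/2}c_t|^2\ge-2\beta\Delta\,\mathbf E|c_t|^2 .
\]

\emph{The rate of loss.} Let $\Sigma_t$ be the covariance matrix of $\mu_t$. Its entries are nonnegative by FKG. By Ding--Song--Sun they are at most the zero-field correlations at inverse temperature $(1-t)\beta$, which are at most the entries of $M_G$ by Griffiths II. So $\|\Sigma_t\|\le\lambda$ by \eqref{eq:mono}. For fixed $t$ and $y_t$, with $c=c_t$,
\[
|c|^2=\mathrm{Cov}_{\mu_t}(f,c\cdot\sigma)\le\sqrt{\mathrm{Var}_{\mu_t}(f)}\,\sqrt{c^T\Sigma_tc}\le\sqrt{\lambda\,\mathrm{Var}_{\mu_t}(f)}\;|c|,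
\]
that is, $|c_t|^2\le\lambda\mathrm{Var}_{\mu_t}(f)$. Hence $\phi'\ge-2\beta\Delta\lambda\,\phi$, the function $e^{2\beta\Delta\lambda t}\phi(t)$ is nondecreasing, and with \eqref{eq:ES} for $\mu_1$,
\[
\mathrm{Var}_G(f)=\phi(0)\le e^{2\beta\Delta\lambda}\phi(1)\le e^{2\beta\Delta\lambda}\sum_v\mathbf E\,\mathbb E_{\mu_1}\bigl[\mathrm{Var}_{\mu_1}(f\mid\sigma_{V\setminus v})\bigr].
\]

\emph{Back to $\mu_G$.} For any measure $\nu$, $\mathbb E_\nu[\mathrm{Var}_\nu(f\mid\sigma_{V\setminus v})]=\min_h\mathbb E_\nu(f-h)^2$, the minimum over functions $h$ of $\sigma_{V\setminus v}$. An average of minima is at most the minimum of the averages, so by $\mathbf E\mu_1=\mu_G$,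
\[
\mathbf E\min_h\mathbb E_{\mu_1}(f-h)^2\le\min_h\mathbb E_G(f-h)^2=\mathbb E_G\bigl[\mathrm{Var}_G(f\mid\sigma_{V\setminus v})\bigr].
\]
Summing over $v$ gives $\mathrm{Var}_G(f)\le e^{2\beta\Delta\lambda}\mathcal E(f,f)$, and Theorem~\ref{thm:gap} is proved. \qed

\section{The classification}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Suppose $b\theta\ge1$. Since $\theta<1$, this forces $b\ge2$, so $\Delta\ge3$ and $\beta>0$, and Theorem~\ref{thm:counter} gives a family for which the implication fails.

Suppose $b\theta<1$, which includes all cases with $\Delta\le2$. For every $G$ of maximum degree at most $\Delta$, Lemma~\ref{lem:walks}(d) gives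
\[
\lambda(G)\le1+\sum_{j\ge1}\Delta b^{j-1}\theta^j=1+\frac{\Delta\theta}{1-b\theta},
\]
and by Theorem~\ref{thm:gap} every family has a uniform gap.

Now let $\beta$ be arbitrary and let $\mathcal G$ satisfy \eqref{eq:decay} and the growth condition. For $d_G(v,w)=r\ge1$, the choice $g=\sigma_w$ gives $\langle\sigma_v\sigma_w\rangle_G\le Ce^{-cr}$, and spins in different components are uncorrelated. By \eqref{eq:schur},
\[
\lambda(G)\le\max_v\sum_w\langle\sigma_v\sigma_w\rangle_G\le1+C\max_v\sum_{r\ge1}|S_r(v)|e^{-cr},
\]
which is bounded uniformly in $G\in\mathcal G$, and Theorem~\ref{thm:gap} gives a uniform gap. Under uniform subexponential growth, $|S_r(v)|\le C'e^{cr/2}$ for a constant $C'$, so the growth condition holds for every $c>0$.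
\end{proof}

\begin{thebibliography}{9}

\bibitem{BKMP}
Noam Berger, Claire Kenyon, Elchanan Mossel and Yuval Peres,
\emph{Glauber Dynamics on Trees and Hyperbolic Graphs},
arXiv:math/0308284 (2003).

\bibitem{DSS}
Ding, Song and Sun,
\emph{A new correlation inequality for Ising models with external fields},
Probab. Theory Related Fields \textbf{186} (2023).

\bibitem{GHS}
Griffiths, Hurst and Sherman,
J. Math. Phys. \textbf{11} (1970).

\end{thebibliography}
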